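# Irrational rotations and the universal odometer: integrable orbit equivalence below the linear threshold

## Orbit equivalence, cocycles, rotations, odometers

All probability spaces are standard, and statements about orbits are modulo null sets. Throughout, $(X,\mathcal A,\mu)$ and $(Y,\mathcal B,\nu)$ are standard atomless probability spaces, and $S$ on $X$, $T$ on $Y$ are ergodic probability measure-preserving bijections. Almost every orbit of such a map is infinite.

**Definition (orbit equivalence, cocycles).** $S$ and $T$ are *orbit equivalent* if there is a measure-preserving isomorphism $\Psi\colon X\to Y$ such that $S$ and $\Psi^{-1}T\Psi$ have the same orbits. The associated *cocycles* are the integer-valued functions $c_S$ on $X$ and $c_T$ on $Y$ defined by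
$$Sx=\Psi^{-1}T^{c_S(x)}\Psi(x),\qquad Ty=\Psi S^{c_T(y)}\Psi^{-1}(y).$$

So $c_S(x)$ says how far $T$ must travel to imitate one step of $S$. An isomorphism between $S$ and $T$ is the case $c_S=c_T=1$.

**Definition ($\varphi$-integrable orbit equivalence).** Given $\varphi\colon\mathbb R_+\to\mathbb R_+$, $S$ and $T$ are *$\varphi$-integrably orbit equivalent* if some such $\Psi$ satisfies $\int_X\varphi(|c_S|)\,d\mu<\infty$ and $\int_Y\varphi(|c_T|)\,d\nu<\infty$.

The relation is symmetric (exchange $\Psi$ and $\Psi^{-1}$). The slower $\varphi$ grows, the weaker the requirement.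

**Definition (irrational rotation).** For irrational $\theta$, $R_\theta$ is the map $x\mapsto x+\theta \bmod 1$ of $\mathbb R/\mathbb Z$ with Lebesgue measure.

For example, take $\theta=\sqrt2-1\approx0.4142$ and let $|g|$ be the distance from $g$ to $0$ in $\mathbb R/\mathbb Z$. The times $0\le t<30$ with $|t\theta|<0.1$ are $0,5,12,17,24,29$; the successive gaps are $5,7,5,7,5$. Such visit times will be used below, and it will matter that the gaps are not multiples of a given integer.

**Definition (universal odometer).** It is the map $x\mapsto x+1$ on the compact group $\varprojlim\mathbb Z/n!\mathbb Z$ with Haar probability measure, where $1$ is the image of $1\in\mathbb Z$.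

A point is a sequence of residues $x_n$ mod $n!$ with $x_{n+1}\equiv x_n \bmod n!$, and the map adds $1$ to each residue. For example $-1$ is the sequence $(n!-1)_n$, and it is mapped to $0$. If $N_1\mid N_2\mid\cdots$ and $n!\mid N_n$, then, since also $N_n\mid N_n!$, a coherent sequence of residues mod the $N_n$ determines one mod the $n!$ and conversely. So the universal odometer is also $x\mapsto x+1$ on $\varprojlim\mathbb Z/N_n\mathbb Z$. We write $p_n(x)\in[0,N_n)$ for the residue of $x$ mod $N_n$; it is uniformly distributed, and $p_n=p_{n+1}\bmod N_n$. Here and in all combinatorial arguments, $[a,b)$ denotes a set of integers.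

**Example (a cocycle computed).** Let $S$ be the universal odometer, $T=S$, and let $\Psi$ exchange the classes $0$ and $1$ mod $4$: $\Psi(x)=x+1$ if $x\equiv0$, $\Psi(x)=x-1$ if $x\equiv1$, $\Psi(x)=x$ otherwise. It is a measure-preserving involution that maps every orbit to itself. Then $c_S(x)=\Psi(x+1)-\Psi(x)$, which equals $-1,2,1,2$ on the classes $0,1,2,3$ mod $4$. Since $\Psi^{-1}=\Psi$ and $T=S$, $c_T$ is the same function. Hence $\int\varphi(|c_S|)\,d\mu=\frac12(\varphi(1)+\varphi(2))$. Inside a block of four consecutive points, the cocycle is the sequence of jumps of a permutation of $[0,4)$. The whole proof below is built on this: cocycles will be jumps of permutations of long intervals $[0,N_n)$.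

**Definition (eigenvalue).** A number $\alpha\in\mathbb C$ is an eigenvalue of $S$ if $f\circ S=\alpha f$ for some nonzero $f\in L^2(\mu)$.

For $R_\theta$, the function $x\mapsto e^{2\pi ix}$ has eigenvalue $e^{2\pi i\theta}$, which is not a root of unity. For the universal odometer, the group of eigenvalues is the group of all roots of unity. We need only one inclusion: each character of $\varprojlim\mathbb Z/n!\mathbb Z$ factors through some $\mathbb Z/n!\mathbb Z$, so it is an eigenfunction whose eigenvalue is a root of unity. The characters form an orthonormal basis of $L^2$. Eigenfunctions with distinct eigenvalues are orthogonal, so an eigenfunction with any other eigenvalue would be orthogonal to this basis.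

## Irrational angles and the growth of $\varphi(t)/t$

Let $\varphi\colon\mathbb R_+\to\mathbb R_+$ be non-decreasing and unbounded with $\varphi(t)=o(t^{1/3})$. Known result: for every nonempty open $\mathcal V\subseteq\mathbb R$, the set of irrational $\theta\in\mathcal V$ such that $R_\theta$ is $\varphi$-integrably orbit equivalent to the universal odometer is uncountable; in particular this set of $\theta$ is dense in $\mathbb R$. The paper of Corentin Correia, "Rank-one systems, flexible classes and Shannon orbit equivalence", arXiv:2407.06997 (2024), states the following as an open question. Consider the set of irrational $\theta$ for which $R_\theta$ is $\varphi$-integrably orbit equivalent to the universal odometer. Is it conull for Lebesgue measure? Is it the set of all irrational numbers?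

Both answers are yes, and the exponent $1/3$ can be replaced by the linear threshold.

**Theorem 1.** Let $\varphi\colon\mathbb R_+\to\mathbb R_+$ be non-decreasing.

1. If $\liminf_{t\to\infty}\varphi(t)/t=0$, then for every irrational $\theta$, $R_\theta$ is $\varphi$-integrably orbit equivalent to the universal odometer. More generally, this holds for every translation $T\colon g\mapsto g+\theta$ of an infinite compact metrizable abelian group $G$ with $\mathbb Z\theta$ dense, with Haar measure.
2. If $\liminf_{t\to\infty}\varphi(t)/t>0$, then no $R_\theta$ with $\theta$ irrational is $\varphi$-integrably orbit equivalent to the universal odometer.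

If $\varphi(t)=o(t^{1/3})$ then $\varphi(t)/t\to0$, so part 1 with $G=\mathbb R/\mathbb Z$ answers the question: the set equals the set of all irrational numbers, and in particular it is conull. For $\varphi(t)=t^p$ the set is everything when $0<p<1$ and empty when $p\ge1$.

## Two extreme cases: bounded $\varphi$ and linear $\varphi$

If $\varphi$ is bounded, the integrability conditions are empty and only orbit equivalence remains. Dye's theorem says that any two ergodic measure-preserving bijections of standard atomless probability spaces are orbit equivalent. So the set is everything; this is the trivial case that the question excludes.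

At the other end is $\varphi(t)=t$, and more generally part 2 of the theorem. It rests on Belinskaya's theorem (R. M. Belinskaya, *Partitions of Lebesgue space in trajectories defined by ergodic automorphisms*, Funct. Anal. Appl. 2 (1968), 190–199): if two ergodic measure-preserving bijections of a standard atomless probability space have the same orbits and one of the two cocycles is integrable, then one of them is isomorphic to the other or to its inverse.

**Proof of Theorem 1, part 2.** Since the liminf is positive, there are $c>0$ and $t_0$ with $\varphi(t)\ge ct$ for $t\ge t_0$. Suppose $R_\theta$ and the universal odometer $S$ are $\varphi$-integrably orbit equivalent via $\Psi$. Then $|c_S|\le t_0+\varphi(|c_S|)/c$, so $c_S$ is integrable. Belinskaya's theorem, applied to $S$ and $\Psi^{-1}R_\theta\Psi$, shows that $R_\theta$ is isomorphic to $S$ or to $S^{-1}$. All eigenvalues of $S$, hence of $S^{-1}$, are roots of unity, while $e^{2\pi i\theta}$ is an eigenvalue of $R_\theta$ and is not a root of unity. This is a contradiction. $\square$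

The rest of the notes proves part 1.

## Limits of permutations, and where rotated blocks stop

We look for $\Psi$ in the form
$$\Psi(x)=\lim_{n\to\infty}\pi_n(p_n(x))\,\theta,$$
where $\pi_n$ is a permutation of $[0,N_n)$. One step of the odometer moves $p_n(x)$ to $p_n(x)+1$, except on a set of measure $1/N_n$. So the jumps of $\pi_n$ approximate $c_S$ and the jumps of $\pi_n^{-1}$ approximate $c_T$.

*Identity permutations.* The simplest choice is $\pi_n=\mathrm{id}$. It never works, even for convergence. If $p_n(x)\theta$ converged for a.e. $x$ to some $\Psi(x)$ in $\mathbb R/\mathbb Z$, then, as $p_n(Sx)=p_n(x)+1$ for all large $n$ when $x\ne-1$, we would get $\Psi(Sx)=\Psi(x)+\theta$. So $e^{2\pi i\Psi}$ would be an eigenfunction of the odometer with eigenvalue $e^{2\pi i\theta}$, which is not a root of unity. Concretely, $p_{n+1}(x)=jN_n+p_n(x)$, and $jN_n\theta$ has no reason to be near $0$.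

*Rotated blocks.* The natural repair is to rotate each block $[jN_n,(j+1)N_n)$ cyclically by a small amount so that it starts near $0$. Fix $\delta_n\le2^{-n}$ and $M_n$ such that every $g$ has some $0\le m\le M_n$ with $|g+m\theta|<\delta_n$, and let $m_n(g)$ be the least such $m$. Choose $N_n\ge2^n(M_n+1)$ and put
$$\pi_{n+1}(jN_n+p)=jN_n+\big((m_j+\pi_n(p))\bmod N_n\big),\qquad m_j=m_n(jN_n\theta).$$
With $t_n(x)=\pi_n(p_n(x))$ we have $t_{n+1}(x)=jN_n+m_j+t_n(x)$ unless the sum wraps, which has probability at most $M_n/N_n\le2^{-n}$. Without wrapping, $t_{n+1}(x)\theta$ is within $\delta_n$ of $t_n(x)\theta$. By Borel–Cantelli the limit $\Psi$ exists a.e., and it sends $\mu$ to Lebesgue measure because $t_n$ is uniform on $[0,N_n)$ and the orbit of $0$ is equidistributed. The jumps are also under control. Inside a block, rotation changes at most $2M_n$ of the jumps, and the new ones are less than $N_n$; between consecutive blocks the jump is less than $2N_n$. So the average of $\varphi$ over the jumps grows by at most $(2M_n\varphi(N_n)+\varphi(2N_n))/N_n$, which is small if $N_n$ is chosen at a scale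 where $\varphi(2N_n)/N_n$ is tiny.

What is missing is injectivity. To recover $p_n(x)$ from $t=t_{n+1}(x)$ one needs $u=t\bmod N_n$, the place of $t$ in its block, and $m_j$. But $\Psi(x)$ gives only $t\theta$ up to an error, and this says nothing about $u$. For an arc $V$ of $\mathbb R/\mathbb Z$ and a residue $u$, Weyl equidistribution for the irrational number $N_n\theta$ shows that the times $t$ with $t\theta\in V$ and $t\equiv u\bmod N_n$ have density $\lambda(V)/N_n$, the same for every $u$. The precision cannot be raised enough to help. Since $M_n+1$ translates of the ball $\{|g|<\delta_n\}$ cover the group, that ball has measure at least $1/(M_n+1)$. So the average over $y$ of the number of $t\in[0,N_n)$ with $|y-t\theta|<\delta_n$ is at least $N_n/(M_n+1)\ge2^n$: at the precision $\delta_n$, many times $t$ remain possible. We do not claim that this $\Psi$ is never injective; this argument gives no way to see that it is.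

## Cut times read from visits to a small ball

The way past this is to place the block boundaries at times that the point $t\theta$ itself reveals. Choose a small radius $r_n$, and let the visits of the orbit to $\{|g|<r_n\}$ mark the times where cutting starts afresh. From $y=t\theta$, and also from a slightly perturbed $y$, one sees the last visit before $t$ and the next one after it, hence the whole cut between them, hence $u$.

The price is that gaps between visits are not multiples of $N_n$, so points are left over. We collect them, $N_n$ at a time, into *bad blocks*. A bad block is scattered, its jumps are long, and their cost must be controlled. If one cut only at visits, a bad block could spread over up to $N_n$ gaps, and the longest gap $H_n$ is not controlled by the shortest one. So we subdivide every gap into *windows* of length between $W_n$ and $2W_n$ and force every window to leave at least one point over. Then a bad block spreads over at most $2N_nW_n$, while only a proportion about $N_n/W_n$ of all points is bad. The cost is of order $\frac{N_n}{W_n}\varphi(7N_nW_n)$, and it is small for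 some choice of $W_n$ exactly because $\varphi(t)/t$ is small at some large scales.

## Four facts about the translation, and the parameters

Let $G,\theta,T$ be as in part 1 of Theorem 1, let $\lambda$ be Haar measure, $d$ a translation-invariant compatible metric, and $|g|:=d(g,0)$. Then $|-g|=|g|$ and $|g+h|\le|g|+|h|$. Since $G$ is infinite, $\lambda$ has no atoms: all points have the same mass. $T$ is ergodic: if $f=\sum a_\chi\chi$ is invariant, then $a_\chi(\chi(\theta)-1)=0$, and $\chi(\theta)\ne1$ for every nontrivial character because $\mathbb Z\theta$ is dense.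

(F1) *For each $r>0$ there is $H$ such that every $g\in G$ has $0\le a\le H$ with $|g-a\theta|<r$, $1\le b\le H$ with $|g+b\theta|<r$, and $0\le m\le H$ with $|g+m\theta|<r$.* Indeed, a closed sub-semigroup $C$ of a compact group is a subgroup: for $h\in C$ choose $n_k$ with $n_{k+1}-n_k\ge2$ and $n_kh$ convergent; then $(n_{k+1}-n_k)h\to0$ and $(n_{k+1}-n_k-1)h\to-h$, so $0,-h\in C$. Hence $\{a\theta:a\ge1\}$ and $\{-b\theta:b\ge1\}$ are dense. So the open sets $\{g:|g-a\theta|<r\}$, $a\ge0$, cover $G$, as do the sets $\{g:|g+b\theta|<r\}$, $b\ge1$. Take finite subcovers; the third statement follows from the second.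

(F2) *$i\theta\ne0$ for every integer $i\ne0$.* Otherwise $\mathbb Z\theta$ would be finite and dense in the infinite group $G$.

(F3) *$\lambda\{|g|=r\}=0$ for all but countably many $r$.* These sets are disjoint.

(F4) *$\frac1N\sum_{t<N}\delta_{t\theta}\to\lambda$ weakly.* For a nontrivial character $\chi$, $\frac1N\sum_{t<N}\chi(\theta)^t\to0$ as $\chi(\theta)\ne1$, and trigonometric polynomials are dense in $C(G)$.

Put $N_0=1$. For $n=1,2,\dots$ choose, in this order:

* (P1) $\delta_n>0$ with $\lambda\{|g|=\delta_n\}=0$, $\delta_n\le2^{-n}$, and $\delta_n\le2^{-n}\rho_l$ for all $1\le l<n$.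
* (P2) $M_n\ge1$ such that every $g$ has $0\le m\le M_n$ with $|g+m\theta|<\delta_n$. Let $m_n(g)\le M_n$ be the least such $m\ge0$.
* (P3) $N_n$, a multiple of $n!\,N_{n-1}$, with (a) $(2M_n+2)\varphi(5N_n)\le2^{-n}N_n$; (b) $2^n(M_n+1)\le N_n$; (c) if $n\ge2$, $N_n\ge2^nH_{n-1}$ and $N_n\ge W_{n-1}$.
* (P4) $W_n\ge2^{n+1}N_n$ with $4N_n\varphi(7N_nW_n)\le2^{-n}W_n$.
* (P5) $r_n>0$ with $\lambda\{|g|=r_n\}=0$ and $2r_n\le\min_{1\le i<W_n}|i\theta|$.
* (P6) $H_n\ge W_n$ as in (F1) for $r=r_n$. Note that $H_n\ge W_n\ge2N_n\ge N_n+M_n$.
* (P7) $\rho_n>0$ such that $\lambda(B_n)\le2^{-n}$, where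
$$B_n=\{y:\ \exists\,|i|\le H_n,\ \big||y+i\theta|-r_n\big|\le\rho_n\ \text{ or }\ \big||y+i\theta|-\delta_n\big|\le\rho_n\}.$$

The integer $M_n$ bounds rotations, $N_n$ is the block length, $W_n$ the window length, $r_n$ the radius of the ball whose visits are recorded, $H_n$ the longest gap, and $\rho_n$ the error that decoding tolerates. $B_n$ is the set of points from which some visit is too close to call.

**These choices are possible.** (P1) uses (F3) and (P2) uses (F1). For (P3), put $q=n!\,N_{n-1}$ and $\varepsilon=2^{-n}/(10(2M_n+2))$. Since $\liminf\varphi(t)/t=0$, there are arbitrarily large $R$ with $\varphi(R)\le\varepsilon R$. Let $N_n=q\lfloor R/(5q)\rfloor$. For $R\ge5q$ we have $R/10\le N_n\le R/5$, so $\varphi(5N_n)\le\varphi(R)\le\varepsilon R\le10\varepsilon N_n$, which is (a). Taking $R$ large gives (b) and (c). For (P4), take $\varepsilon=2^{-n}/(56N_n^2)$, a large $R$ with $\varphi(R)\le\varepsilon R$, and $W_n=\lfloor R/(7N_n)\rfloor\ge R/(14N_n)$. Then $7N_nW_n\le R$, so $4N_n\varphi(7N_nW_n)\le4N_n\varepsilon\cdot14N_nW_n=2^{-n}W_n$. (P5) uses (F2) and (F3). For (P7): as $\rho_n\downarrow0$,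 the sets $B_n$ decrease to a finite union of translates of the null spheres $\{|g|=r_n\}$ and $\{|g|=\delta_n\}$.

By (P1), $\delta_k\le2^{-k}\rho_n$ for $k>n$, so
$$\sum_{k>n}\delta_k\le\rho_n\qquad(n\ge1).\tag{1}$$

From now on $S\colon x\mapsto x+1$ on $X=\varprojlim\mathbb Z/N_n\mathbb Z$ is the universal odometer, with Haar measure $\mu$.

## The permutations $\pi_n$

**Step 1: a rule for cutting intervals.** The rule must depend only on the length of the interval, since this is what decoding will know.

**Definition (cutting scheme $\mathcal S_n$).** Given an integer $\ell\ge1$, cut $[0,\ell)$ into $k=\max(1,\lfloor\ell/W_n\rfloor)$ consecutive *windows*, the first $k-1$ of length $W_n$. The last one then has length less than $2W_n$, and length at least $W_n$ if $\ell\ge W_n$. Cut each window, of length $w$ say, from the left into $\lfloor(w-1)/N_n\rfloor$ *good blocks*, which are intervals of length $N_n$. This leaves a *remainder* of between $1$ and $N_n$ points at the end of the window.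

The $-1$ in $w-1$ is what forces the remainder to be nonempty.

**Step 2: the blocks at level $n+1$.** Let $\pi_1=\mathrm{id}$ on $[0,N_1)$. Given $\pi_n$, write $N=N_{n+1}$, $W=W_n$, $K=N/N_n$. Let $0=v_0<v_1<\dots<v_k$ be the times $t\in[0,N)$ with $|t\theta|<r_n$, and put $v_{k+1}:=N$.

If $t\ne t'$ are two visit times, then $|(t-t')\theta|<2r_n$, so $|t-t'|\ge W$ by (P5). Hence $v_{i+1}-v_i\ge W$ for $i<k$. Also $v_{i+1}-v_i\le H_n$ for all $i\le k$: by (P6) there is $1\le b\le H_n$ with $|(v_i+b)\theta|<r_n$. If $v_i+b<N$, it is a visit time, so $v_{i+1}\le v_i+b$. If $v_i+b\ge N$, then $v_{i+1}\le N\le v_i+b$.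

Cut each $[v_i,v_{i+1})$ by a translate of $\mathcal S_n$. All windows have length less than $2W$, and all but at most one (the single window of $[v_k,N)$, if that interval is short) have length at least $W$. So there are at most $N/W+1\le2N/W$ windows, by (P3c).

The total number of remainder points is $N-N_n\cdot\#\{\text{good blocks}\}$, a multiple of $N_n$. List the remainder points increasingly and group them into consecutive groups of $N_n$ points, called *bad blocks*. Let $b$ be the number of bad blocks. Each window has at most $N_n$ remainder points, so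
$$b\le2N/W.\tag{2}$$
For a block $\beta$, good or bad, let $e(\beta)=\max\beta$ and $\sigma(\beta)=\max\beta-\min\beta$. If $\beta$ is good, $\sigma(\beta)=N_n-1$. If $\beta$ is bad, consider the windows from that of $\min\beta$ to that of $\max\beta$. Each contains a remainder point lying in $\beta$, because $\beta$ is a run in the list of remainder points. So there are at most $N_n$ of them, and
$$\sigma(\beta)\le2N_nW.\tag{3}$$
The intervals $[\min\beta,\max\beta]$, $\beta$ bad, are pairwise disjoint.

**Example.** To see the shapes, ignore the size conditions and take $N_n=3$, $W=10$, $N=36$, with visit times $0,11,24$. The gaps have lengths $11,13,12$, one window each. The first gives good blocks starting at $0,3,6$ and remainder $\{9,10\}$; the second gives good blocks starting at $11,14,17,20$ and remainder $\{23\}$; the third gives good blocks starting at $24,27,30$ and remainder $\{33,34,35\}$. The bad blocks are $\{9,10,23\}$ and $\{33,34,35\}$. The maxima of the $12$ blocks, in order, are $2,5,8,13,16,19,22,23,26,29,32,35$.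

**Step 3: the permutation.** Enumerate all $K$ blocks as $\beta_0,\dots,\beta_{K-1}$ in increasing order of $e_j:=e(\beta_j)$, and write $\sigma_j:=\sigma(\beta_j)$. Define $\pi_{n+1}$ on $[jN_n,(j+1)N_n)$ as follows.

* If $\beta_j=[s_j,s_j+N_n)$ is good, put $m_j=m_n(s_j\theta)\le M_n<N_n$ and
$$\pi_{n+1}(jN_n+p)=s_j+\big((m_j+\pi_n(p))\bmod N_n\big),\qquad 0\le p<N_n.$$
* If $\beta_j$ is bad, $\pi_{n+1}$ is the increasing bijection onto $\beta_j$.

The blocks partition $[0,N)$, so $\pi_{n+1}$ is a permutation of $[0,N)$. We call elements of its domain *positions* and its values *times*.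

**Step 4: positions and times stay close.** Block number $j$ occupies the positions $[jN_n,(j+1)N_n)$. The next lemma says that it also ends near time $(j+1)N_n$, although bad blocks are scattered. In the example, $\beta_3=[11,14)$ occupies the positions $[9,12)$, a shift of $2$ caused by the unfinished bad block.

**Lemma 2.** For every $j$,
$$(j+1)N_n\le e_j+1<(j+2)N_n.\tag{4}$$
Hence $|e_j-e_{j+1}|<2N_n$, and if $t\in\beta_j$ and $p=\pi_{n+1}^{-1}(t)$, then $0\le e_j-p<2N_n$.

*Proof.* The blocks with maximum at most $e_j$ are $\beta_0,\dots,\beta_j$; they lie in $[0,e_j]$ and contain $(j+1)N_n$ points. Any other point of $[0,e_j]$ lies in a block $\beta$ with $\min\beta\le e_j<\max\beta$. Such a $\beta$ is not good, for as an interval it would contain $e_j\in\beta_j\ne\beta$. At most one bad block has this property, since the intervals $[\min\beta,\max\beta]$ of bad blocks are disjoint, and it contributes at most $N_n-1$ points, its maximum being beyond $e_j$. So $0\le e_j+1-(j+1)N_n\le N_n-1$, which is (4).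

By (4), $e_j\ge(j+1)N_n-1$ and $e_{j+1}\le(j+3)N_n-2$, so $0<e_{j+1}-e_j\le2N_n-1$. Finally $p\in[jN_n,(j+1)N_n)$, so $e_j-p\ge(j+1)N_n-1-((j+1)N_n-1)=0$ and $e_j-p\le(j+2)N_n-2-jN_n<2N_n$. $\square$

## The average cost of a jump

**Step 5: costs stay bounded.** Let
$$C_n=\frac1{N_n}\sum_{p=0}^{N_n-2}\varphi(|\pi_n(p+1)-\pi_n(p)|),\qquad D_n=\frac1{N_n}\sum_{t=0}^{N_n-2}\varphi(|\pi_n^{-1}(t+1)-\pi_n^{-1}(t)|).$$
These will bound the two integrals of the cocycles.

**Lemma 3.** $C_{n+1}\le C_n+2\cdot2^{-n}$ and $D_{n+1}\le D_n+2\cdot2^{-n}$. Hence $\sup_nC_n<\infty$ and $\sup_nD_n<\infty$.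

*Proof for $C$.* Consider two consecutive positions of $[0,N)$.

*Both inside a good block $j$.* For positions $jN_n+p$ and $jN_n+p+1$, the jump equals $|\pi_n(p+1)-\pi_n(p)|$ unless exactly one of $\pi_n(p),\pi_n(p+1)$ is at least $N_n-m_j$, that is, wraps. Only $m_j$ values wrap, so this happens for at most $2m_j\le2M_n$ values of $p$, and the jump is then less than $N_n$. The contribution of the block is at most $N_nC_n+2M_n\varphi(N_n)$.

*From a good block to a good block.* A time in $\beta_j$ is within $\sigma_j$ of $e_j$. So by Lemma 2 the jump is at most $\sigma_j+2N_n+\sigma_{j+1}\le4N_n$. There are at most $K$ such jumps.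

*All others.* They involve a bad block, inside it or at one of its two ends: at most $N_n+1$ per bad block. By (3), each jump is at most $2N_n+2N_nW+2N_nW\le6N_nW$.

Divide by $N=KN_n$ and use (2):
$$C_{n+1}\le C_n+\frac{2M_n\varphi(N_n)+\varphi(4N_n)}{N_n}+\frac{2(N_n+1)}{W}\varphi(6N_nW)\le C_n+2^{-n}+2^{-n}.$$
The last step bounds the numerator of the first fraction by $(2M_n+1)\varphi(5N_n)$ and uses (P3a); it bounds the last term by $\frac{4N_n}{W}\varphi(7N_nW)$ and uses (P4).

*Proof for $D$.* Consider two consecutive times $t,t+1$ of $[0,N)$.

*Both in the same good block $\beta_j$.* Write $t=s_j+v$ and $u=(v-m_j)\bmod N_n$. Then $\pi_{n+1}^{-1}(t)=jN_n+\pi_n^{-1}(u)$. Unless $u=N_n-1$, which happens for at most one $t$, the time $t+1$ corresponds to $u+1$, and the positions differ by $|\pi_n^{-1}(u+1)-\pi_n^{-1}(u)|$. In the exceptional case they differ by less than $N_n$. The contribution of the block is at most $N_nD_n+\varphi(N_n)$.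

*$t\in\beta_i$, $t+1\in\beta_j$, $i\ne j$.* Here $e_i\in[t,t+\sigma_i]$ and $e_j\in[t+1,t+1+\sigma_j]$, so $|e_i-e_j|\le1+\sigma_i+\sigma_j$. By Lemma 2 each position is below its $e$ by an amount in $[0,2N_n)$, so the positions differ by at most $2N_n+1+\sigma_i+\sigma_j$. If both blocks are good, this is at most $5N_n$, and there are at most $K$ such pairs, since $t=e_i$. Otherwise it is at most $3N_n+4N_nW\le7N_nW$ by (3).

*Both in the same bad block.* The positions differ by $1$, because $\pi_{n+1}$ is increasing onto the block.

At most $2N_nb$ pairs involve a point of a bad block, and each of them costs at most $\varphi(7N_nW)$. With (2), (P3a) and (P4),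
$$D_{n+1}\le D_n+\frac{\varphi(N_n)+\varphi(5N_n)}{N_n}+\frac{4N_n}{W}\varphi(7N_nW)\le D_n+2^{-n}+2^{-n}.$$
Since $\pi_1=\mathrm{id}$, $C_1$ and $D_1$ are at most $\varphi(1)$, and the bounds on the suprema follow by summing. $\square$

## The limit map $\Psi$ and its decoding

**Step 6: convergence.** Put $t_n(x)=\pi_n(p_n(x))$, which is uniformly distributed on $[0,N_n)$. With the notation of the passage from $\pi_n$ to $\pi_{n+1}$ and $j=\lfloor p_{n+1}(x)/N_n\rfloor$, let $\Omega_n$ be the set of $x\in X$ such that

* (i) $\beta_j$ is good;
* (ii) $t_{n+1}(x)<v_k$;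
* (iii) $t_n(x)+1<N_n-m_j$.

Condition (i) fails with probability $bN_n/N_{n+1}\le2N_n/W_n\le2^{-n}$, by (2) and (P4). Condition (ii) fails for at most $N_{n+1}-v_k\le H_n$ values of $t_{n+1}(x)$, so with probability at most $H_n/N_{n+1}\le2^{-n}$, by (P3c). If (iii) fails, then $t_n(x)\ge N_n-M_n-1$, which has probability at most $(M_n+1)/N_n\le2^{-n}$, by (P3b). So $\mu(\Omega_n^c)\le3\cdot2^{-n}$.

Let $x\in\Omega_n$. As $p_{n+1}(x)=jN_n+p_n(x)$ and there is no wrapping by (iii),
$$t_{n+1}(x)=s_j+m_j+t_n(x),\qquad|(s_j+m_j)\theta|<\delta_n,\tag{5}$$
the inequality being the definition of $m_j=m_n(s_j\theta)$. So $d(t_{n+1}(x)\theta,t_n(x)\theta)<\delta_n$. By Borel–Cantelli, a.e. $x$ lies in $\Omega_n$ for all large $n$. As $\sum\delta_n<\infty$, the limit $\Psi(x):=\lim_nt_n(x)\theta$ exists for a.e. $x$, and by (1)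
$$d(\Psi(x),t_{n+1}(x)\theta)\le\sum_{k>n}\delta_k\le\rho_n\quad\text{for all large }n.\tag{6}$$

**Step 7: $\Psi_*\mu=\lambda$.** The law of $t_n(x)\theta$ is $\frac1{N_n}\sum_{t<N_n}\delta_{t\theta}$. For continuous $f$ on $G$, dominated convergence and (F4) give $\int f(\Psi)\,d\mu=\lim_n\frac1{N_n}\sum_{t<N_n}f(t\theta)=\int f\,d\lambda$.

**Step 8: a decoder.** We now define a function of $y\in G$ that reads off $p_n(x)$ from $t_{n+1}(x)\theta$ and tolerates an error $\rho_n$. For $y\in G$ let $a\ge0$ and $b\ge1$ be the least integers with $|y-a\theta|<r_n$ and $|y+b\theta|<r_n$; both are at most $H_n$ by (P6). (This $b$ is not the number of bad blocks.) Apply $\mathcal S_n$ to $[0,a+b)$. If $a$ is a remainder point, put $f_n(y)=*$. If $a$ lies in the good block $[s,s+N_n)$, let $u=a-s$, $m=m_n(y-u\theta)$, and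
$$f_n(y)=\pi_n^{-1}\big((u-m)\bmod N_n\big).$$

(D1) *If $d(y,y')\le\rho_n$ and $y\notin B_n$, then $f_n(y)=f_n(y')$.* The integers $a,b$ depend only on the truth values of "$|y+i\theta|<r_n$" for $|i|\le H_n$. Given them, $m$ depends only on those of "$|y+i\theta|<\delta_n$" with $i=m'-u$, $0\le m'\le M_n$, $0\le u<N_n$; then $|i|\le N_n+M_n\le H_n$. Since $\big||y+i\theta|-|y'+i\theta|\big|\le\rho_n$, while $|y+i\theta|$ is farther than $\rho_n$ from $r_n$ and from $\delta_n$, these truth values are the same for $y$ and $y'$.

(D2) *If $x\in\Omega_n$, then $f_n(t_{n+1}(x)\theta)=p_n(x)$.* Let $t=t_{n+1}(x)\in[v_i,v_{i+1})$. By (ii), $i<k$, so $v_i$ and $v_{i+1}$ are consecutive visit times. For $y=t\theta$ this gives $a=t-v_i$ and $b=v_{i+1}-t$. So the cut of $[0,a+b)$, translated by $v_i$, is the cut of $[v_i,v_{i+1})$ used to build $\pi_{n+1}$, and $a$ corresponds to $t$, which lies in the good block $\beta_j$ by (i). Hence $u=t-s_j$, $y-u\theta=s_j\theta$ and $m=m_n(s_j\theta)=m_j$. By (5), $u-m=t_n(x)=\pi_n(p_n(x))$, so $f_n(y)=p_n(x)$.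

This is the point at which the rotated blocks stopped: here the place $u$ in the block is a function of $y$, stable under an error $\rho_n$ off the small set $B_n$.

**Step 9: $\Psi$ is an isomorphism.** By Step 7, $\mu(\Psi\in B_n)=\lambda(B_n)\le2^{-n}$. So, by Borel–Cantelli, the set $X_*$ of those $x$ such that for all large $n$ both $x\in\Omega_n$ and $\Psi(x)\notin B_n$ is conull. Let $x\in X_*$. For all large $n$, (6) allows us to apply (D1) to $y=\Psi(x)$ and $y'=t_{n+1}(x)\theta$, and with (D2) we get
$$p_n(x)=f_n(\Psi(x)).$$
The residues $p_n(x)$ for all large $n$ determine $x$, so $\Psi$ is injective on $X_*$. A Borel injective measure-preserving map between standard probability spaces is an isomorphism mod null sets: by Lusin–Souslin the image $\Psi(X_*)$ is Borel and the inverse is Borel, and $\lambda(\Psi(X_*))\ge\mu(X_*)=1$.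

## Orbits correspond under $\Psi$

Let $X_1=\bigcap_{k\in\mathbb Z}S^{-k}X_*\setminus\mathbb Z$, where $\mathbb Z\subset X$ is the orbit of $0$. It is $S$-invariant and conull. For $x\in X_1$ we have $x\ne-1$, so $p_n(x)\ne N_n-1$ for some $n$, and then for all larger $n$, because $p_{n+1}(x)=N_{n+1}-1$ implies $p_n(x)=N_n-1$.

**Step 10: one step of $S$ is a power of $T$.** *Let $x\in X_1$. For all large $n$ the integer $c=\pi_n(p_n(x)+1)-\pi_n(p_n(x))$ does not depend on $n$, and*
$$\Psi(Sx)=T^c\Psi(x).\tag{7}$$
For all large $n$, $x$ and $Sx$ lie in $\Omega_n$ and $p_n(Sx)=p_n(x)+1<N_n$, so $p_{n+1}(x)$ and $p_{n+1}(Sx)=p_{n+1}(x)+1$ have the same block index $j$. By (5) for both points, $t_{n+1}(x)-t_n(x)=s_j+m_j=t_{n+1}(Sx)-t_n(Sx)$. So $c=t_n(Sx)-t_n(x)$ is eventually constant. Multiplying by $\theta$ and letting $n\to\infty$ gives $\Psi(Sx)=\Psi(x)+c\theta$.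

**Step 11: one step of $T$ is a power of $S$.** *Let $x\in X_1$. For all large $n$ the integer $k=\pi_n^{-1}(t_n(x)+1)-p_n(x)$ is defined and does not depend on $n$, and*
$$T\Psi(x)=\Psi(S^kx).\tag{8}$$
For all large $n$, $x\in\Omega_n$, so $m_j+t_n(x)+1<N_n$ by (iii); in particular $t_n(x)+1$ is in $[0,N_n)$. By (5), $t_{n+1}(x)+1=s_j+m_j+(t_n(x)+1)$ lies in the same good block, with no wrapping, so $\pi_{n+1}^{-1}(t_{n+1}(x)+1)=jN_n+\pi_n^{-1}(t_n(x)+1)$. Since $p_{n+1}(x)=jN_n+p_n(x)$, the integer $k$ is unchanged from $n$ to $n+1$. Now $p_n(x)+k=\pi_n^{-1}(t_n(x)+1)\in[0,N_n)$, so $p_n(S^kx)=\pi_n^{-1}(t_n(x)+1)$, that is, $t_n(S^kx)=t_n(x)+1$, for all large $n$. As $S^kx\in X_1$, letting $n\to\infty$ gives $\Psi(S^kx)=\Psi(x)+\theta$.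

**Step 12: the orbits are the same.** The set $Y_2=\bigcap_{k\in\mathbb Z}T^k\Psi(X_1)$ is Borel, conull, $T$-invariant and contained in $\Psi(X_1)$. Let $x\in X_1$ with $\Psi(x)\in Y_2$. Applying (7) along the orbit, forward and backward, gives $\Psi(\mathrm{Orb}_S(x))\subset\mathrm{Orb}_T(\Psi(x))\subset Y_2$. By (8), $\Psi(\mathrm{Orb}_S(x))$ is stable under $T$. It is also stable under $T^{-1}$: let $x'\in\mathrm{Orb}_S(x)$. Since $\Psi(x')\in Y_2$, we have $T^{-1}\Psi(x')=\Psi(x'')$ with $x''\in X_1$. By (8), $\Psi(x')=T\Psi(x'')=\Psi(S^kx'')$ for some $k$, and injectivity gives $x'=S^kx''$, so $x''\in\mathrm{Orb}_S(x)$. A nonempty subset of a $T$-orbit stable under $T$ and $T^{-1}$ is the whole orbit, so $\Psi(\mathrm{Orb}_S(x))=\mathrm{Orb}_T(\Psi(x))$ for a.e. $x$. Thus $S$ and $\Psi^{-1}T\Psi$ have the same orbits.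

## Integrability of the two cocycles

**Step 13: Fatou's lemma.** This step turns the bounds on $C_n$ and $D_n$ into integrability. By Steps 10 and 11, for a.e. $x$ and all large $n$,
$$c_S(x)=\pi_n(p_n(x)+1)-\pi_n(p_n(x)),\qquad c_T(\Psi(x))=\pi_n^{-1}(t_n(x)+1)-\pi_n^{-1}(t_n(x)).$$
Let $g_n(x)=\varphi(|\pi_n(p_n(x)+1)-\pi_n(p_n(x))|)$ if $p_n(x)\ne N_n-1$, and $g_n(x)=0$ otherwise. Then $g_n(x)=\varphi(|c_S(x)|)$ for all large $n$, a.e.; no continuity of $\varphi$ is needed. As $p_n$ is uniform on $[0,N_n)$, $\int g_n\,d\mu=C_n$. In the same way, the functions $h_n(x)=\varphi(|\pi_n^{-1}(t_n(x)+1)-\pi_n^{-1}(t_n(x))|)$, set to $0$ if $t_n(x)=N_n-1$, are eventually equal to $\varphi(|c_T(\Psi(x))|)$, and $\int h_n\,d\mu=D_n$ because $t_n$ is uniform. With $\Psi_*\mu=\lambda$, Fatou's lemma and Lemma 3,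
$$\int_X\varphi(|c_S|)\,d\mu\le\liminf_nC_n<\infty,\qquad\int_G\varphi(|c_T|)\,d\lambda\le\liminf_nD_n<\infty.$$
So the universal odometer and $T$ are $\varphi$-integrably orbit equivalent. This proves part 1 of Theorem 1. $\square$

## Discrete spectrum and other odometers

Theorem 1 gives at once that, for non-decreasing $\varphi$, the set of irrational $\theta$ with $R_\theta$ $\varphi$-integrably orbit equivalent to the universal odometer is $\mathbb R\setminus\mathbb Q$ if $\liminf_{t\to\infty}\varphi(t)/t=0$, and $\emptyset$ otherwise. Two extensions follow from the same proof.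

**Proposition 4.** Let $\varphi$ be non-decreasing, and let $T$ be an ergodic transformation with discrete spectrum on a standard atomless probability space, not isomorphic to the universal odometer. Then $T$ is $\varphi$-integrably orbit equivalent to the universal odometer if and only if $\liminf_{t\to\infty}\varphi(t)/t=0$.

*Proof.* By the Halmos–von Neumann theorem, $T$ is isomorphic to an ergodic translation $g\mapsto g+\theta$ of a compact metrizable abelian group. The group is infinite since the space has no atoms, and $\mathbb Z\theta$ is dense by ergodicity. If the liminf is $0$, part 1 of Theorem 1 applies. If it is positive, then, as in the proof of part 2, Belinskaya's theorem shows that $T$ is isomorphic to the universal odometer or to its inverse. The inverse is isomorphic to the odometer via $x\mapsto-x$, so this contradicts the hypothesis on $T$. $\square$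

**Proposition 5.** Let $d_1\mid d_2\mid\cdots$ with $d_k\to\infty$, and let $\varphi$ be non-decreasing. Part 1 of Theorem 1 holds with the odometer $x\mapsto x+1$ on $\varprojlim\mathbb Z/d_k\mathbb Z$ in place of the universal one in each of these cases:

* $\varphi(t)=o(t)$;
* $\liminf_{t\to\infty}\varphi(t)/t=0$ and $d_{k+1}/d_k\le Q$ for all $k$, for some $Q$ (for example, $p$-adic odometers).

In particular, for every non-decreasing $\varphi=o(t)$, every ergodic translation of an infinite compact metrizable abelian group is $\varphi$-integrably orbit equivalent to every such odometer.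

*Proof.* The property $n!\mid N_n$ was used only to identify $\varprojlim\mathbb Z/N_n\mathbb Z$ with the universal odometer. If the $N_n$ are chosen among the $d_k$, with increasing indices, then $N_{n-1}\mid N_n$, the inverse limit $\varprojlim\mathbb Z/N_n\mathbb Z$ is $\varprojlim\mathbb Z/d_k\mathbb Z$, and the proof is unchanged. So it suffices that (a), (b), (c) of (P3) hold for some arbitrarily large $d_k$. If $\varphi(t)=o(t)$, every sufficiently large $d_k$ satisfies them. In the second case, put $\varepsilon=2^{-n}/(5Q(2M_n+2))$, take a large $R$ with $\varphi(R)\le\varepsilon R$, and let $N_n$ be the largest $d_k\le R/5$. The next term exceeds $R/5$, so $N_n\ge R/(5Q)$ and $\varphi(5N_n)\le\varphi(R)\le\varepsilon R\le5Q\varepsilon N_n$, which is (a). Taking $R$ large gives (b) and (c). The last assertion follows because an ergodic translation by $\theta$ has $\mathbb Z\theta$ dense. $\square$
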